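\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Exponentially distorted piecewise-linear homeomorphisms of cubes}

\begin{abstract}
Let $\mathrm{PL}(I^m,\partial I^m)$ be the group of piecewise-linear homeomorphisms of the cube $I^m$ that fix the boundary pointwise. We show that it contains a nontrivial distorted element if and only if $m\ge 2$, which answers a question of Calegari and Rolfsen. For $m\ge2$ we construct a copy of the Baumslag--Solitar group $BS(1,2)=\langle a,f\mid afa^{-1}=f^2\rangle$ in which the powers of $f$ have logarithmic word length, the smallest order of growth possible. The construction starts from a group of linear maps of a half-space, divides the half-space minus the origin by $z\mapsto 2z$, and embeds the quotient in the cube. We also show that in dimension $2$ a nonzero mutual winding of two fixed points prevents distortion; in particular, nontrivial twists of annuli are undistorted.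
\end{abstract}

\section{The question and the answer}

Let $I=[0,1]$ and $m\ge1$, and let $\mathrm{PL}(I^m,\partial I^m)$ denote the group of piecewise-linear homeomorphisms of $I^m$ that are the identity on $\partial I^m$. An element $g$ of infinite order in a group $G$ is \emph{distorted} if some finitely generated subgroup $H\le G$ contains $g$ and
\[
\lim_{n\to\infty}\frac{|g^n|_S}{n}=0 ,
\]
where $|\cdot|_S$ is the word length for a finite generating set $S$ of $H$; the choice of $S$ does not matter. Otherwise $g$ is \emph{undistorted}. So $g$ is distorted when its large powers can be written much more briefly than the notation $g^n$ suggests.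

Calegari and Rolfsen \cite{CR} asked whether $\mathrm{PL}(I^2,\partial I^2)$, or $\mathrm{PL}(I^m,\partial I^m)$ for any $m\ge 2$, contains a nontrivial distorted element.

\paragraph{Dimension one.}
For $m=1$ it is known that the answer is no, and the reason shows where to look next. Let $g\ne\mathrm{id}$ be in $\mathrm{PL}(I,\partial I)$, and let $[0,p]$ be the largest interval starting at $0$ on which $g$ is the identity. Then $p<1$, $g(p)=p$, the right slope of $g$ at $p$ is some $\mu>0$ with $\mu\ne1$, and the right slope of $g^n$ there is $\mu^n$. If all slopes of the generators lie in $[K^{-1},K]$, the chain rule gives $n|\log\mu|\le |g^n|_S\log K$. Thus $|g^n|_S$ grows linearly.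

\paragraph{Dimension two.}
Now let $m\ge 2$. Extend a nontrivial $g$ by the identity beyond the cube, and look at it across a codimension-one piece of the frontier of its set of fixed points, where $g$ is the identity on one side only. The derivative on the other side is the identity on a hyperplane but is not the identity. It can stretch the transverse direction, and then the one-dimensional argument applies. But it can also be a \emph{shear} such as $(x,y)\mapsto(x+y,y)$, whose $n$th power has norm of order only $n$. The chain rule then gives only $|g^n|_S\ge c\log n$.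

For linear maps this weak bound is sharp. On the half-plane $\{y\ge0\}$ put
\[
f(x,y)=(x+y,\,y),\qquad a(x,y)=(x,\,y/2).
\]
Both maps fix the line $y=0$ pointwise, and $afa^{-1}=f^2$, since $afa^{-1}(x,y)=af(x,2y)=a(x+2y,2y)=(x+2y,y)$. Hence $f^{2^k}=a^kfa^{-k}$ is a word of length $2k+1$.

These maps live on a half-plane. One can view them as germs at a boundary point of $I^2$ and extend the germs to elements of $\mathrm{PL}(I^2,\partial I^2)$, but the relation is then guaranteed only near that point. What is needed is a construction that globalizes germs \emph{homomorphically}. It comes from the fact that $f$ and $a$ are homogeneous: they commute with $\delta(z)=2z$. So they act on the quotient of (half-plane minus $0$) by $\delta$. This quotient is a compact annulus, both maps fix its boundary pointwise, and an annulus embeds in the square. In dimension $m$ the quotient is a ``Hopf'' solid torus $B^{m-1}\times S^1$.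

\paragraph{Results.}
Let $H=\{z=(x,y):x\in\mathbb R^{m-1},\ y\ge0\}$. For $m\ge2$ let $\mathcal H_m$ be the set of bijections $h:H\to H$ such that
\begin{itemize}
\item $h(\lambda z)=\lambda h(z)$ for all $\lambda>0$;
\item $h$ is the identity on $\partial H=\{y=0\}$;
\item $H$ is a finite union of closed convex polyhedral cones on each of which $h$ is linear.
\end{itemize}
Such an $h$ is a homeomorphism, and $\mathcal H_m$ is a group under composition (intersect the cones of one map with the preimages of those of the other; the inverse is linear on the image cones).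

\begin{theorem}\label{thm:A}
For every $m\ge2$ there is an injective homomorphism $\rho:\mathcal H_m\to\mathrm{PL}(I^m,\partial I^m)$. Consequently $\mathrm{PL}(I^m,\partial I^m)$ contains $\mathbb R^{m-1}\rtimes\mathbb R_{>0}$ (as a discrete group, acting on $H$ by $(x,y)\mapsto(x+yv,\lambda y)$) and $BS(1,2)$. It contains a nontrivial $f$ and a finitely generated subgroup in which $|f^n|\le3\log_2n+3$ for all $n\ge1$. In particular $f$ is distorted.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $m\ge1$, let $\mathrm{id}\ne h\in\mathrm{PL}(I^m,\partial I^m)$, and let $h\in\langle S\rangle\le\mathrm{PL}(I^m,\partial I^m)$ with $S$ finite. Then $h$ has infinite order, and there is $c>0$ with $|h^n|_S\ge c\log n$ for all $n\ge2$. If $m=1$, there is $c>0$ with $|h^n|_S\ge cn$ for all $n\ge 1$.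
\end{theorem}

That distortion is at most exponential is due to Calegari and Rolfsen \cite{CR}; we give a short proof. Together the two theorems say that nontrivial distorted elements exist exactly when $m\ge2$, and that exponential distortion is then attained and is the maximum possible.

The first candidates for distorted elements of $\mathrm{PL}(I^2,\partial I^2)$ are perhaps twists of annuli, whose powers also have only linearly growing derivatives. They fail, because two fixed points of a power can wind around each other.

\begin{theorem}\label{thm:C}
Let $h\in\mathrm{PL}(I^2,\partial I^2)$. If for some $q\ge1$ two distinct fixed points of $h^q$ have nonzero mutual winding under $h^q$ (defined in Section~\ref{sec:winding}), then $h$ is undistorted. In particular, let $\tau\not\equiv0$ be a PL function on $[-1,1]$ with $\tau(\pm1)=0$. Then every twist $(u,\theta)\mapsto(u,\theta+\tau(u))$ of a PL-embedded standard annulus $[-1,1]\times\mathbb R/\mathbb Z\subset\operatorname{int}I^2$, extended by the identity, is undistorted.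
\end{theorem}

\paragraph{Conventions.}
Products of maps are composed from right to left. A polyhedron is a finite union of convex polytopes; a map of polyhedra is PL if its domain can be triangulated so that the map is affine on each simplex. Compositions of PL maps and inverses of PL homeomorphisms are PL, and a map that is PL on each of finitely many polyhedra covering its domain is PL. On the noncompact spaces $H\setminus0$ and $B\times\mathbb R$ below, a map is called PL if its restriction to every polyhedron in the space is PL. The circle $\mathbb R/\mathbb Z$ carries the PL structure for which $\mathbb R\to\mathbb R/\mathbb Z$ is locally a PL homeomorphism. Any two convex polytopes of the same dimension are PL homeomorphic.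

\section{The construction in the plane}\label{sec:plane}

In this section $m=2$, and everything can be written down. Let $N(x,y)=|x|+y$ and
\[
B=\{z\in H:N(z)=1\},\qquad D=\{z\in H:1\le N(z)\le2\}.
\]
The images $2^kD$ tile $H\setminus0$, and $\delta$ carries the inner edge $B$ of $D$ to its outer edge $2B$. So $(H\setminus 0)/\delta$ is $D$ with $B$ glued to $2B$, topologically an annulus. The obvious coordinates $z\mapsto(z/N(z),\log_2N(z))$ are useless for us, because they are not PL. What we need is a PL homeomorphism from $D$ to a rectangle that agrees with radial projection \emph{on the two edges} $B$ and $2B$; in between it may do anything.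

Here is one. For $(x,y)\in D$ put $\Psi(x,y)=(\xi,s)$ with
\[
s=|x|+y-1,\qquad |\xi|=\min\{|x|,\,1-y/2\},\qquad \xi\text{ of the sign of }x .
\]
In other words, $\xi$ is $x$ truncated to the interval $[-(1-y/2),\,1-y/2]$. On $B$ we have $|x|=1-y\le1-y/2$, so $\Psi(x,y)=(x,0)$. On $2B$ we have $|x|=2-y\ge1-y/2$, so $\Psi(x,y)=(x/2,1)$. Hence $\Psi(2z)=\Psi(z)+(0,1)$ for $z\in B$. To see that $\Psi$ is a PL homeomorphism onto $[-1,1]\times[0,1]$, consider the half $x\ge0$, which the segment from $(1,0)$ to $(0,2)$ cuts into two triangles. On them $\Psi$ is affine:
\[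
\begin{array}{lll}
\text{triangle }(1,0),(0,1),(0,2): & \Psi=(x,\;x+y-1), & \text{vertices}\mapsto(1,0),(0,0),(0,1);\\
\text{triangle }(1,0),(2,0),(0,2): & \Psi=(1-\tfrac y2,\;x+y-1), & \text{vertices}\mapsto(1,0),(1,1),(0,1).
\end{array}
\]
The images are the two halves of $[0,1]^2$. The half $x\le0$ is the mirror image.

Put $\widetilde\Psi(2^kz)=\Psi(z)+(0,k)$ for $z\in D$, $k\in\mathbb Z$. This is a PL homeomorphism $H\setminus0\to[-1,1]\times\mathbb R$ that conjugates $\delta$ to $T(\xi,s)=(\xi,s+1)$ and carries the two boundary rays to $\{\pm1\}\times\mathbb R$. Since $f$ and $a$ commute with $\delta$ and fix the boundary rays pointwise, they become PL homeomorphisms of the strip that commute with $T$ and fix the two boundary lines pointwise. So they descend to PL homeomorphisms $\bar f,\bar a$ of the annulus $[-1,1]\times\mathbb R/\mathbb Z$ that fix its boundary pointwise. Still $\bar a\bar f\bar a^{-1}=\bar f^2$; and $\bar f^n\ne\mathrm{id}$ for $n\ne0$, because $f^n(0,1)=(n,1)$ is not of the form $2^k(0,1)$. Embed the annulus piecewise linearly in the interior of $I^2$ and extend $\bar f$ and $\bar a$ by the identity.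 The powers $\bar f^{2^k}$ have word length at most $2k+1$, and $\lim|\bar f^n|/n$ exists because $n\mapsto|\bar f^n|$ is subadditive. So the limit is $0$, and the extension of $\bar f$ is a distorted element of $\mathrm{PL}(I^2,\partial I^2)$.

\begin{figure}[t]
\centering
\begin{tikzpicture}
\begin{scope}[scale=1.15]
\fill[gray!25] (-2,0)--(0,2)--(2,0)--(1,0)--(0,1)--(-1,0)--cycle;
\draw[thick] (-2.6,0)--(2.6,0);
\draw (-1,0)--(0,1)--(1,0);
\draw (-2,0)--(0,2)--(2,0);
\draw[dashed] (-2.6,1)--(2.6,1);
\draw[dashed] (-2.6,0.5)--(2.6,0.5);
\draw[->,thick] (0,1)--(1,1);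
\draw[->,thick] (0,0.5)--(0.5,0.5);
\fill (0,0) circle (1.3pt) node[below]{$0$};
\node[above] at (-0.3,1.15) {$D$};
\node[right] at (2.6,1) {$y=1$};
\node[right] at (2.6,0.5) {$y=\frac12$};
\end{scope}
\begin{scope}[xshift=6.9cm,yshift=-0.5cm,xscale=1.5,yscale=1.1]
\draw[thick] (-1,0)--(-1,3);
\draw[thick] (1,0)--(1,3);
\draw[gray] (-1,0)--(1,0);
\draw[gray] (-1,1)--(1,1);
\draw[gray] (-1,2)--(1,2);
\draw[gray] (-1,3)--(1,3);
\begin{scope}
\clip (-1,0) rectangle (1,3);
\foreach \k in {-1,0,1,2}
\draw[dashed,shift={(0,\k)}] (-0.9375,4)--(-0.9375,3.0625)--(-0.875,3)--(-0.875,2.125)--(-0.75,2)--(-0.75,1.25)--(-0.5,1)--(-0.5,0.5)--(0,0)--(0.5,0.5)--(0.5,1)--(0.75,1.25)--(0.75,2)--(0.875,2.125)--(0.875,3)--(0.9375,3.0625)--(0.9375,4);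
\end{scope}
\node[right] at (1.05,0) {$s=0$};
\node[right] at (1.05,1) {$s=1$};
\node[right] at (1.05,2) {$s=2$};
\node[right] at (1.05,3) {$s=3$};
\end{scope}
\end{tikzpicture}
\caption{Left: the half-plane, the fundamental domain $D$ of $z\mapsto2z$ (shaded), and two horizontal lines with arrows showing the displacement by the shear $f(x,y)=(x+y,y)$. Right: part of the strip $[-1,1]\times\mathbb R$ with the images of the lines $y=2^k$, $-1\le k\le2$ (dashed), in the coordinates $(\xi,s)$. Dividing by $s\mapsto s+1$ gives the annulus; there all the dashed curves become one line, whose two ends spiral to the two boundary circles.}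
\label{fig:reeb}
\end{figure}

There is a geometric way to see the action (Figure~\ref{fig:reeb}). Horizontal lines $y=c$, $c>0$, give a foliation of the open annulus by lines; each leaf spirals onto one boundary circle at one end and onto the other at the other end. The shear $f$ preserves each line. The map $a$ takes $y=c$ to $y=c/2$, which is the same leaf of the quotient; indeed modulo $\delta$ we may replace $a$ by $\delta a(x,y)=(2x,y)$. So on the leaf $y=c$ with coordinate $x$, the group acts by the familiar affine maps
\[
f:\ x\mapsto x+c,\qquad a:\ x\mapsto2x .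
\]
On the boundary $(2x,0)\sim(x,0)$, so that there the doubling becomes the identity.

\section{PL polar coordinates}\label{sec:polar}

In higher dimension we need the analogue of the map $\Psi$ above. The truncation of Section~\ref{sec:plane} is an instance of pouring water into vessels one after another, and this description works for any number of coordinates.

\begin{lemma}\label{lem:fill}
Let $r=(r_v)$ be nonnegative numbers indexed by a finite totally ordered set, and let $0\le s\le\sum_vr_v$. There is exactly one $b=(b_v)$ with $0\le b_v\le r_v$, $\sum_vb_v=s$ and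
\[
b_v>0\ \Longrightarrow\ b_w=r_w\text{ for all }w>v, \tag{$*$}
\]
namely $b_v=\min\{r_v,\ \max\{0,\ s-R_v\}\}$ with $R_v=\sum_{w>v}r_w$. We write $b=\mathrm{Fill}(r,s)$.
\end{lemma}

\begin{proof}
Let $b$ satisfy the conditions. If $r_v=0$ then $b_v=0$, as in the formula. If $b_v=r_v>0$, then by $(*)$ $s\ge R_v+r_v$, and the formula gives $r_v$. If $b_v<r_v$, then by $(*)$ $b_w=0$ for all $w<v$, so $s=b_v+\sum_{w>v}b_w$. For $b_v>0$ this says $s=b_v+R_v$, and for $b_v=0$ it gives $s\le R_v$; both agree with the formula.

Conversely, define $b$ by the formula. By induction from the largest index downward, $\sum_{w\ge v}b_w=\min\{s,\sum_{w\ge v}r_w\}$, so the total is $s$. If $b_v>0$, then $s>R_v\ge R_w+r_w$ for each $w>v$, so $b_w=r_w$.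
\end{proof}

\begin{lemma}\label{lem:polar}
Let $L$ be a finite simplicial complex in $\mathbb R^d$ such that the vertices of each simplex are linearly independent and each open ray from $0$ meets $|L|$ at most once. Put $D_\sigma=\{tz:z\in\sigma,\ 1\le t\le2\}$ for $\sigma\in L$, and $D=\bigcup_\sigma D_\sigma$. There is a PL homeomorphism $\Psi:D\to|L|\times[0,1]$ with
\[
\Psi(z)=(z,0),\quad \Psi(2z)=(z,1)\quad(z\in|L|),\qquad \Psi(D_\sigma)=\sigma\times[0,1]\quad(\sigma\in L).
\]
\end{lemma}

The idea is to cut each $D_\sigma$ into simplices in the way in which a prism $\sigma\times[0,1]$ is usually triangulated, and to send the inner vertices $v$ to $(v,0)$ and the outer vertices $2v$ to $(v,1)$. We describe this map in coordinates, so that bijectivity follows from Lemma~\ref{lem:fill}.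

\begin{proof}
\emph{Coordinates on $D$.} By linear independence $0\notin|L|$, so by the ray condition each $z\in D$ is $tz'$ for exactly one $z'\in|L|$ and one $t\in[1,2]$. Multiplying the barycentric coordinates of $z'$ by $t$ we get $z=\sum_vc_vv$, summed over the vertices $v$ of $L$, where $c_v\ge0$, the set $\{v:c_v>0\}$ spans a simplex of $L$, and $\sum_vc_v=t\in[1,2]$. Coordinates $c_v$ with these properties are unique. On $D_\sigma$ those with $v\in\sigma$ are restrictions of linear functions on the span of $\sigma$, and the others vanish. So each $c_v$ is a PL function on $D$, and $D_\sigma=\{c_v=0\text{ for }v\notin\sigma\}$.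

\emph{Splitting.} Fix a total order on the vertices of $L$. Consider pairs $(\alpha,\beta)$ of nonnegative vectors indexed by the vertices such that $\{v:\alpha_v+\beta_v>0\}$ spans a simplex, $\sum_v(\alpha_v+\beta_v)=1$, and $\beta_v>0$ implies $\alpha_w=0$ for all $w>v$. We think of $\alpha$ as weight put at the inner vertices $v$ and of $\beta$ as weight put at the outer vertices $2v$. To such a pair we assign
\[
z=\sum_v(\alpha_v+2\beta_v)v\in D
\qquad\text{and}\qquad
(u,s)=\Big(\sum_v(\alpha_v+\beta_v)v,\ \sum_v\beta_v\Big)\in|L|\times[0,1].
\]
Both assignments are bijections: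
\begin{itemize}
\item Given $(u,s)$, let $r_v$ be the barycentric coordinates of $u$. We need $\beta$ with $0\le\beta_v\le r_v$, $\sum\beta_v=s$, and $\beta_w=r_w$ whenever $w>v$ and $\beta_v>0$; then $\alpha=r-\beta$. Since $s\le1=\sum r_v$, Lemma~\ref{lem:fill} gives exactly one, $\beta=\mathrm{Fill}(r,s)$.
\item Given $z$, with coordinates $c_v$, we need $\beta\ge0$ with $\alpha=c-2\beta\ge0$. The condition $\sum(\alpha_v+\beta_v)=1$ means $\sum\beta_v=\sum c_v-1$, and the last condition means $\beta_w=c_w/2$ whenever $w>v$ and $\beta_v>0$. The support of $\alpha+\beta$ is that of $c$, so it spans a simplex. Since $0\le\sum c_v-1\le\sum c_v/2$ (here $1\le\sum c_v\le2$ is used), Lemma~\ref{lem:fill} gives exactly one, $\beta=\mathrm{Fill}(c/2,\ \sum c_v-1)$.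
\end{itemize}
So $z\mapsto(u,s)$ is a bijection $\Psi:D\to|L|\times[0,1]$, explicitly
\[
\Psi(z)=\Big(\sum_v(c_v-\beta_v)v,\ \sum_vc_v-1\Big),\qquad \beta=\mathrm{Fill}\Big(\frac c2,\ \sum_vc_v-1\Big).
\]
It is continuous and PL, because $\mathrm{Fill}$ is built from sums, minima and maxima. As $D$ is compact, it is a PL homeomorphism. As $c$ and $\alpha+\beta$ have the same support, $\Psi(D_\sigma)=\sigma\times[0,1]$. If $\sum c_v=1$, then $\beta=0$ and $\Psi(z)=(z,0)$. If $\sum c_v=2$, then $\sum\beta_v=1=\sum c_v/2$ forces $\beta=c/2$, and $\Psi(z)=(z/2,1)$.
\end{proof}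

For $m=2$, $B$ as in Section~\ref{sec:plane}, and the order $-e_1<e_1<e_2$, we have $\beta_{e_2}=\min\{y/2,s\}$. So $u$ has second coordinate $\max\{y/2,1-|x|\}$ and first coordinate of absolute value $\min\{1-y/2,|x|\}$. This is the map of Section~\ref{sec:plane}.

\section{Proof of Theorem~\ref{thm:A}}

We repeat the construction of Section~\ref{sec:plane}, with Lemma~\ref{lem:polar} in place of the explicit map. Let $m\ge2$, $N(x,y)=|x_1|+\dots+|x_{m-1}|+y$ on $H$, and $B=\{z\in H:N(z)=1\}$.

\paragraph{Coordinates on $H\setminus0$.}
The simplices $\mathrm{conv}(\epsilon_1e_1,\dots,\epsilon_{m-1}e_{m-1},e_m)$, $\epsilon_i=\pm1$, and their faces triangulate $B$. The vertices of each of them are linearly independent, and each open ray from $0$ meets $B$ at most once because $N(tz)=tN(z)$ for $t>0$. So Lemma~\ref{lem:polar} applies, and there $D=\{z\in H:1\le N(z)\le2\}$. The projection $(x,y)\mapsto x$ is a PL homeomorphism from $B$ to the cross-polytope $\{\sum|x_i|\le1\}$, with inverse $x\mapsto(x,1-\sum|x_i|)$. Hence $B$ is a PL ball of dimension $m-1$, and its boundary $\partial B=B\cap\{y=0\}$ is a nonempty subcomplex.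

With $\Psi$ from Lemma~\ref{lem:polar} define
\[
\widetilde\Psi:H\setminus0\to B\times\mathbb R,\qquad \widetilde\Psi(2^kz)=\Psi(z)+(0,k)\quad(z\in D,\ k\in\mathbb Z),
\]
where adding $(0,k)$ means adding $k$ to the second coordinate. The sets $2^kD$ cover $H\setminus0$; the consecutive ones $2^kD$ and $2^{k+1}D$ meet in $2^{k+1}B$, and no others meet. There the two definitions agree, since $\Psi(2u)=(u,1)=\Psi(u)+(0,1)$ for $u\in B$. As $\widetilde\Psi$ carries $2^kD$ onto $B\times[k,k+1]$, it is a PL homeomorphism. It conjugates $\delta(z)=2z$ to $T(u,s)=(u,s+1)$. It carries $\partial H\setminus0$ onto $\partial B\times\mathbb R$, because $D\cap\{y=0\}$ is the union of the $D_\sigma$ with $\sigma\subset\partial B$.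

\paragraph{The action on the solid torus.}
Let $h\in\mathcal H_m$. Then $h$ restricts to a PL homeomorphism of $H\setminus0$; by homogeneity it commutes with $\delta$, and it fixes $\partial H$ pointwise. So $\tilde h=\widetilde\Psi h\widetilde\Psi^{-1}$ is a PL homeomorphism of $B\times\mathbb R$ that commutes with $T$ and is the identity on $\partial B\times\mathbb R$. It descends to a PL homeomorphism $\bar h$ of $B\times\mathbb R/\mathbb Z$ that is the identity on $\partial B\times\mathbb R/\mathbb Z$, and $h\mapsto\bar h$ is a homomorphism.

It is injective: if $\bar h=\mathrm{id}$, then $\tilde h(u,s)=(u,s+k(u,s))$ with $k$ continuous and integer-valued, hence constant on the connected space $B\times\mathbb R$. On $\partial B\times\mathbb R\ne\emptyset$ we have $k=0$. So $\tilde h=\mathrm{id}$ and $h=\mathrm{id}$. (The boundary condition is needed here: without it $z\mapsto2z$ would be in the kernel. It is also what allows the extension in the next step.)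

\paragraph{Embedding in the cube.}
Lemma~\ref{lem:polar} applies to $L=\partial[-1,1]^2\subset\mathbb R^2$ with its four vertices and four edges, and gives
\[
A'=\{w\in\mathbb R^2:1\le|w|_\infty\le2\}\ \cong\ \partial[-1,1]^2\times[0,1]\ \cong\ [-1,1]\times\mathbb R/\mathbb Z
\]
by PL homeomorphisms. Also $B\cong[-1,1]^{m-1}$, since both are PL homeomorphic to convex polytopes of dimension $m-1$. Therefore
\[
B\times\mathbb R/\mathbb Z\ \cong\ [-1,1]^{m-2}\times\big([-1,1]\times\mathbb R/\mathbb Z\big)\ \cong\ [-1,1]^{m-2}\times A'\ \subset\ \mathbb R^m .
\]
After an affine rescaling this is a PL embedding $J:B\times\mathbb R/\mathbb Z\to\operatorname{int}I^m$. Its image $Q$ is a polyhedron whose frontier is $J(\partial B\times\mathbb R/\mathbb Z)$. Let $\rho(h)$ be $J\bar hJ^{-1}$ on $Q$ and the identity on the closure of $I^m\setminus Q$. The two parts agree on the frontier, so $\rho(h)\in\mathrm{PL}(I^m,\partial I^m)$, and $\rho$ is an injective homomorphism.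

\paragraph{The subgroups.}
For $v\in\mathbb R^{m-1}$ and $\lambda>0$ the map $g_{v,\lambda}(x,y)=(x+yv,\lambda y)$ lies in $\mathcal H_m$, and $g_{v,\lambda}g_{v',\lambda'}=g_{v'+\lambda'v,\,\lambda\lambda'}$. So these maps form a group. Its normal subgroup $\{g_{v,1}\}\cong\mathbb R^{m-1}$ has the complement $\{g_{0,\lambda}\}\cong\mathbb R_{>0}$, with $g_{0,\lambda}\,g_{v,1}\,g_{0,\lambda}^{-1}=g_{v/\lambda,1}$; this is $\mathbb R^{m-1}\rtimes\mathbb R_{>0}$. Put
\[
f(x,y)=(x+ye_1,\,y),\qquad a(x,y)=(x,\,y/2),
\]
that is, $f=g_{e_1,1}$ and $a=g_{0,1/2}$. Then $afa^{-1}=g_{2e_1,1}=f^2$.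

The group $\langle a,f\rangle$ is $BS(1,2)$. Indeed, in $BS(1,2)$ we have $af=f^2a$ and $fa^{-1}=a^{-1}f^2$, and similarly with $f^{-1}$. So positive powers of $a$ can be moved to the right and negative ones to the left, and every element can be written as $a^{-i}f^ja^k$ with $i,k\ge0$ and $j\in\mathbb Z$. If such an element acts trivially on $H$, its effect $y\mapsto2^{i-k}y$ gives $i=k$. Then it acts as $a^{-i}f^ja^i:(x,y)\mapsto(x+2^{-i}j\,ye_1,\,y)$, so $j=0$. Hence the natural surjection $BS(1,2)\to\langle a,f\rangle$ is injective.

\paragraph{The word length.}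
Let $n\ge1$ have the binary expansion $n=\sum_{i=0}^k\epsilon_i2^i$, where $k=\lfloor\log_2n\rfloor$. If $n=\epsilon_0+2n'$, then $f^n=f^{\epsilon_0}f^{2n'}=f^{\epsilon_0}\,a\,f^{n'}a^{-1}$. Repeating this with $n'$ (Horner's scheme) we obtain
\[
f^n=f^{\epsilon_0}\,a\,f^{\epsilon_1}\,a\cdots a\,f^{\epsilon_k}\,a^{-k},
\]
a word of length at most $(k+1)+2k\le3\log_2n+1$. Also $f^n\ne\mathrm{id}$ for $n\ne0$. Since $\rho$ is injective, $\rho(f)$ has infinite order, and in $\langle\rho(a),\rho(f)\rangle$ its $n$th power has length at most $3\log_2n+1$. So $|\rho(f)^n|/n\to0$, and Theorem~\ref{thm:A} holds with $\rho(f)$ as the element called $f$ there.\qed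

\begin{remark}
(i) With $a(x,y)=(x,y/k)$ instead, the same argument gives $BS(1,k)$ for every $k\ge2$.

(ii) Let $M$ be a PL $m$-manifold, $m\ge2$, and $U\subset\operatorname{int}M$ open and nonempty. Embed $I^m$ in a chart inside $U$ and extend by the identity: the group of PL homeomorphisms of $M$ supported in $U$ contains elements $f$ of infinite order with $|f^n|\le3\log_2n+3$ in a finitely generated subgroup.

(iii) Let $q$ be an interior point of an $(m-1)$-dimensional face of $I^m$, $m\ge2$. Identify a neighborhood of $q$ in $I^m$ with a neighborhood of $0$ in $H$ by an affine map. An element $g\in\mathrm{PL}(I^m,\partial I^m)$ is affine on the simplices of a triangulation with $q$ as a vertex. So near $q$ it has the form $q+z\mapsto q+\hat g(z)$, where $\hat g$ is linear on the cones over these simplices and extends homogeneously to an element of $\mathcal H_m$. The germ determines $\hat g$ and is determined by it, and composition is respected. By Theorem~\ref{thm:A} the group of germs at $q$ embeds in $\mathrm{PL}(I^m,\partial I^m)$. This is the homomorphic globalization of germs announced in the introduction.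
\end{remark}

\section{Derivatives: proof of Theorem~\ref{thm:B}}

We carry the one-dimensional argument of the introduction over to dimension $m$: find a place where $h$ changes from the identity to something else, and iterate its derivative there.

\paragraph{A facet on the frontier of the fixed set.}
Extend $h$ by the identity to $P=[-1,2]^m$, and triangulate $P$ so that $h$ is affine on each simplex. Call an $m$-simplex \emph{fixed} if $h$ is the identity on it. Any $m$-simplex whose interior meets $P\setminus I^m$ is fixed, because $h$ is affine on it and is the identity on a nonempty open subset of it. So fixed $m$-simplices exist. Since $h\ne\mathrm{id}$, there are also $m$-simplices that are not fixed, and these lie in $I^m$.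

Let $U$ be the interior of $P$ minus the $(m-2)$-skeleton. It is connected, since finitely many simplices of codimension at least $2$ do not separate an open convex set. The union of the fixed $m$-simplices and the union of the others, intersected with $U$, are two nonempty closed subsets that cover $U$. So they have a common point $p$: there are a fixed $\sigma$ and a nonfixed $\tau$ with $p\in\sigma\cap\tau$. As $p$ is not in the $(m-2)$-skeleton, $e=\sigma\cap\tau$ is a common facet, $p$ is in its relative interior, and $\sigma\cup\tau$ is a neighborhood of $p$.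

\paragraph{The local form.}
Let $\ell\ne0$ be a linear form that vanishes on the directions of $e$ and is positive on the $\tau$ side. For small $v$,
\[
h(p+v)=p+v\ \text{ if }\ell(v)\le0,\qquad h(p+v)=p+Av\ \text{ if }\ell(v)\ge0 .
\]
Here $A$ is linear, invertible, not the identity, and $A=I$ on $\ker\ell$. So
\[
Av=v+\ell(v)w\ \text{ with }w\ne0,\qquad \ell(Av)=\mu\,\ell(v)\ \text{ with }\mu=1+\ell(w)\ne0 .
\]
In fact $\mu>0$. If $\mu<0$, then for small $v$ with $\ell(v)>0$ the point $p+Av$ is on the $\sigma$ side, so that $h(p+Av)=p+Av=h(p+v)$ with $Av\ne v$, contradicting injectivity.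

Since $\mu>0$, $A$ maps $\{\ell\ge0\}$ onto itself. Hence for each $n\in\mathbb Z$ we have $h^n(p+v)=p+A^nv$ for all sufficiently small $v$ with $\ell(v)\ge0$, and then $p+v$ and $p+A^nv$ lie in $\tau\subset I^m$. Let $\mathrm{Lip}(h^n)$ be the Lipschitz constant of $h^n$ on $I^m$. Comparing with $h^n(p)=p$ we get $|A^nv|\le\mathrm{Lip}(h^n)|v|$ for these $v$. By scaling and replacing $v$ with $-v$ this holds for all $v$, so $\|A^n\|\le\mathrm{Lip}(h^n)$.

\paragraph{Growth.}
Let $n\ge1$. There are two cases.
\begin{itemize}
\item If $\mu=1$, then $\ell(Av)=\ell(v)$ and $A^nv=v+n\ell(v)w$. A unit vector $v$ with $\ell(v)=\|\ell\|$ gives $\mathrm{Lip}(h^n)\ge n\|\ell\||w|-1$.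
\item If $\mu\ne1$, then $Aw=w+\ell(w)w=\mu w$, so $\max\{\mathrm{Lip}(h^n),\mathrm{Lip}(h^{-n})\}\ge\max\{\mu,\mu^{-1}\}^n$.
\end{itemize}
In both cases the bounds tend to infinity with $n$, so $h$ has infinite order.

A PL homeomorphism of $I^m$ is Lipschitz. Let $K$ be the largest Lipschitz constant of the elements of $S\cup S^{-1}$. Then $\mathrm{Lip}(h^{\pm n})\le K^{|h^n|_S}$, and $K>1$ since the left side is unbounded. So
\[
|h^n|_S\ \ge\ \frac{\log\big(n\|\ell\||w|-1\big)}{\log K}\ \ (\mu=1,\ n\text{ large}),\qquad
|h^n|_S\ \ge\ \frac{n|\log\mu|}{\log K}\ \ (\mu\ne1,\ n\ge1).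
\]
For the remaining finitely many $n$ in the first case we have $|h^n|_S\ge1$, because $h$ has infinite order. Hence $|h^n|_S\ge c\log n$ for all $n\ge2$ with a suitable $c>0$. If $m=1$, then $\ell(w)\ne0$ because $\ell\ne0$ and $w\ne0$ on a line. So $\mu\ne1$, and the linear bound holds.\qed

\medskip
The proof also shows: if $h$ is distorted, then across every facet between a fixed and a nonfixed simplex $h$ is a transvection ($\mu=1$). This is what makes the shear the natural starting point for Theorem~\ref{thm:A}.

\section{Winding: proof of Theorem~\ref{thm:C}}\label{sec:winding}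

In dimension $2$ two moving points have a winding number around each other. It is additive under composition; once we know that it is bounded for each generator, it bounds word length linearly from below.

\paragraph{Definition.}
For $g\in\mathrm{PL}(I^2,\partial I^2)$ choose an isotopy $(g_t)_{0\le t\le1}$ from $\mathrm{id}$ to $g$ that fixes $\partial I^2$ pointwise (one is constructed below). For $x\ne y$ in $I^2$ let the \emph{mutual winding} $W_g(x,y)$ be the total change of the argument of $g_t(x)-g_t(y)\in\mathbb R^2\setminus0$ as $t$ runs from $0$ to $1$, along a continuous choice of the argument.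

It does not depend on the isotopy. For two isotopies, the difference of the two values is a continuous function of $(x,y)$ with values in $2\pi\mathbb Z$, and it vanishes when $x,y\in\partial I^2$, since these points do not move. The space of ordered pairs $x\ne y$ in $I^2$ is connected: pairs can be contracted toward the center into $(\operatorname{int}I^2)^2$, and this convex open subset of $\mathbb R^4$ minus the codimension-two subspace $x=y$ is connected. So the difference is zero.

Following an isotopy $(h_t)$ by $(g_th)$ gives an isotopy from $\mathrm{id}$ to $gh$. Hence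
\begin{equation}\label{eq:cocycle}
W_{gh}(x,y)=W_h(x,y)+W_g(hx,hy).
\end{equation}

\paragraph{$W_g$ is bounded.}
This is the step that uses piecewise linearity. For the homeomorphism of a disc given by $(r,\theta)\mapsto(r,\theta+\log(1/r))$, $0<r\le1$, and fixing the center, the winding between the center and a point at radius $r$ is $\log(1/r)$, which is unbounded.

Let $c=((\frac12,\frac12),0)\in I^2\times[0,1]$, and let $E=(I^2\times1)\cup(\partial I^2\times[0,1])$ be the union of the faces of $I^2\times[0,1]$ that do not contain $c$. Let $G:E\to E$ be $g$ on $I^2\times1$ and the identity on $\partial I^2\times[0,1]$. The box is the cone over $E$ with apex $c$. Extend $G$ to the box by coning: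
\[
G\big((1-\lambda)c+\lambda b\big)=(1-\lambda)c+\lambda G(b)\qquad(b\in E,\ 0\le\lambda\le1).
\]
This is a PL homeomorphism of $I^2\times[0,1]$. It preserves the $t$-coordinate, because $G$ does so on $E$ and $c$ has $t=0$. So $G(x,t)=(g_t(x),t)$ with homeomorphisms $g_t$ that fix $\partial I^2$ pointwise. The bottom face is the cone over $\partial I^2\times0$, which is fixed, so $g_0=\mathrm{id}$; and $g_1=g$. Thus $(g_t)$ is an isotopy as required.

Let $G$ be affine on each of $M$ simplices that cover the box. A vertical segment $\{x\}\times[0,1]$ meets each simplex in an interval (possibly a point) or not at all, so $t\mapsto g_t(x)$ has at most $M$ affine pieces. Therefore $t\mapsto g_t(x)-g_t(y)\in\mathbb R^2\setminus0$ has at most $2M$ affine pieces. On each of them the argument changes by less than $\pi$, since a segment that misses $0$ is seen from $0$ under an angle less than $\pi$. Thus $|W_g|\le2\pi M$.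

\paragraph{The lower bound.}
Suppose that $x\ne y$ are fixed by $h^q$ and $W_{h^q}(x,y)=\omega\ne0$. By \eqref{eq:cocycle}, $W_{h^{qn}}(x,y)=n\omega\ne0$ for $n\ge1$; in particular $h$ has infinite order. Let $h\in\langle S\rangle$ with $S$ finite, and put $C=\max_{s\in S\cup S^{-1}}\sup|W_s|<\infty$. By \eqref{eq:cocycle} again, $\sup|W_{h^n}|\le C|h^n|_S$. Hence $C>0$ and $|h^{qn}|_S\ge n|\omega|/C$, so $|h^k|_S/k$ does not tend to $0$. As $S$ was arbitrary, $h$ is undistorted.

\paragraph{Twists.}
Let $h$ be the twist defined by $\tau$. Since $\tau$ is continuous, not identically $0$, and $\tau(\pm1)=0$, it takes a nonzero rational value $\tau(u_0)=p/q$, $q\ge1$, and $-1<u_0<1$. Let $y$ be a point of the circle $u=u_0$, and let $x$ be an interior point of the disc in $I^2$ bounded by the inner boundary circle of the annulus. Both are fixed by $h^q$: the point $x$ lies outside the annulus, and $q\tau(u_0)=p\in\mathbb Z$. The maps $(u,\theta)\mapsto(u,\theta+tq\tau(u))$, extended by the identity, form an isotopy from $\mathrm{id}$ to $h^q$. Under it $x$ does not move, while $y$ runs $p$ times around the circle $u=u_0$. This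 circle separates the inner disc from $\partial I^2$, so it winds $\pm1$ times around $x$. So $W_{h^q}(x,y)=\pm2\pi p\ne0$, and $h$ is undistorted.\qed

\medskip
So ordinary twists of a standard annulus in $I^2$ are undistorted, while the shear of the Hopf annulus $(H\setminus0)/(z\sim2z)$ is exponentially distorted. One can see directly how the shear avoids the obstruction. Let $n\ne0$. If $f^n(x,y)=2^k(x,y)$, then $y=2^ky$ and $x+ny=2^kx$, which is impossible for $y>0$. So the fixed points of $\rho(f)^n$ are exactly the points outside the open annulus. All of them stay fixed under the isotopy $\rho(f_t)$, $f_t(x,y)=(x+ty,y)$, from $\mathrm{id}$ at $t=0$ to $\rho(f)^n$ at $t=n$, so their mutual windings are zero. The shear moves points along the leaves of Figure~\ref{fig:reeb}, and no point of the open annulus ever returns to its starting place.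

\begin{thebibliography}{9}
\bibitem{CR} Danny Calegari and Dale Rolfsen, \emph{Groups of PL homeomorphisms of cubes}, arXiv:1401.0570 (2014).
\end{thebibliography}

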